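# Rotation invariant Kähler–Einstein metrics induced from projective space

## 1. One projective space, or a product with Einstein weights

Take a Kähler manifold that can be mapped holomorphically and isometrically into some finite-dimensional $\mathbb{CP}^N$. Suppose its metric is Einstein and, around one point, has a potential depending only on the absolute values of the coordinates. Which manifold is it, locally? Only the integer multiples of the Fubini–Study metric on $\mathbb{CP}^n$ are projectively induced, and they satisfy all these conditions. So the first guess is: *an open piece of $\mathbb{CP}^n$ with an integer multiple of the Fubini–Study metric.* Let us fix the words and test this guess.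

All manifolds are connected, and $n=\dim_{\mathbb C} M\ge 1$. A potential $\Phi$ of a Kähler metric satisfies $\omega=\frac i2\partial\bar\partial\Phi$, and the Ricci form is $\rho=-i\partial\bar\partial\log\det(\partial_i\bar\partial_j\Phi)$.

**Definition (Kähler–Einstein).** $\rho=c\,\omega$ with $c$ a real constant. For $n=1$ this means constant curvature.

**Definition (projectively induced).** $(M,g)$ is projectively induced if it admits a holomorphic isometric immersion into some $(\mathbb{CP}^N,g_{FS})$, $N<\infty$, where $g_{FS}$ has Kähler form $\frac i2\partial\bar\partial\log(1+\|z\|^2)$ in affine coordinates.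

**Definition (rotation invariant).** $(M,g)$ is rotation invariant if around a suitable point $p_0$, in suitable holomorphic coordinates centered at $p_0$, it has a local potential of the form $\Phi(|z_1|^2,\dots,|z_n|^2)$.

*Example.* $2g_{FS}$ on $\mathbb{CP}^1$ has potential $2\log(1+|z|^2)=\log(1+2|z|^2+|z|^4)$. It is rotation invariant, and it is induced by $z\mapsto(\sqrt2\,z,z^2)$. In the same way $m\,g_{FS}$ on $\mathbb{CP}^n$ is induced by the normalized Veronese map, because $(1+\|z\|^2)^m$ expands into monomials $|z^\alpha|^2$ with positive coefficients.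

*First test.* On $\mathbb{CP}^1\times\mathbb{CP}^1$ take the sum of the two Fubini–Study metrics. Its potential is
$$\log(1+|z_1|^2)+\log(1+|z_2|^2)=\log\big(1+|z_1|^2+|z_2|^2+|z_1z_2|^2\big).$$
So it is induced by $(z_1,z_2,z_1z_2)$, the Segre map, and it is rotation invariant. Also $\det(\partial_i\bar\partial_j\Phi)=(1+|z_1|^2)^{-2}(1+|z_2|^2)^{-2}$, so $\rho=4\omega$. It is not locally a multiple of $g_{FS}$ on $\mathbb{CP}^2$: it has planes of zero sectional curvature (spanned by one vector from each factor), and a positive multiple of $g_{FS}$ has positive sectional curvature. The first guess is false, and products must be admitted.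

*Second test: the weights.* On $\prod_a\mathbb{CP}^{n_a}$ take $\bigoplus_a m_ag_{FS}$ with positive integers $m_a$. It is induced by Veronese maps followed by a Segre map. Write $z_{(a)}$ for the coordinates of the $a$-th factor. On $\mathbb{CP}^n$ one has $\det(\partial_i\bar\partial_j\log(1+\|z\|^2))=(1+\|z\|^2)^{-(n+1)}$, so $\rho=i\sum_a(n_a+1)\,\partial\bar\partial\log(1+\|z_{(a)}\|^2)$, while $\omega=\frac i2\sum_am_a\partial\bar\partial\log(1+\|z_{(a)}\|^2)$. Hence the metric is Einstein if and only if
$$\frac{n_a+1}{m_a}\ \text{ is the same number for all }a. \tag{1}$$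
For $\mathbb{CP}^1\times\mathbb{CP}^2$ this means $(m_1,m_2)=q(2,3)$; for $\mathbb{CP}^1\times\mathbb{CP}^3$ it means $q(1,2)$. In general put $G=\gcd(n_1+1,\dots,n_k+1)$ and $c_a=(n_a+1)/G$. The $c_a$ have greatest common divisor $1$, so the integer solutions of (1) are exactly $m_a=q\,c_a$ with $q\in\mathbb Z^+$. The corrected guess is right.

**Theorem 1.** Let $(M,g)$ be connected, Kähler–Einstein, projectively induced and rotation invariant. Then there are positive integers $k,n_1,\dots,n_k,q$ such that, with $G=\gcd(n_1+1,\dots,n_k+1)$ and $c_a=(n_a+1)/G$, every point of $M$ has a neighborhood holomorphically isometric to an open subset of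
$$\Big(\prod_a\mathbb{CP}^{n_a},\ q(c_1g_{FS}\oplus\dots\oplus c_kg_{FS})\Big).$$

## 2. The polynomial equation $\mathcal B(P)=x^{\mathbf 1}P^{\mu}$

Write $x_i=|z_i|^2$, $\theta_i=x_i\,\partial/\partial x_i$, $\mathbf 1=(1,\dots,1)$. For a (Laurent) polynomial $f$ in $r$ variables put
$$\mathcal B(f)=\det\begin{pmatrix} f&\theta_jf\\ \theta_if&\theta_i\theta_jf\end{pmatrix}=f^{\,r+1}\det(\theta_i\theta_j\log f). \tag{2}$$
The second equality is the Schur complement: the determinant equals $f\det(\theta_i\theta_jf-\theta_if\,\theta_jf/f)$, and $\theta_i\theta_j\log f=\theta_i\theta_jf/f-\theta_if\,\theta_jf/f^2$.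

If $f=\sum_\alpha a_\alpha x^\alpha$, the matrix is $\sum_\alpha a_\alpha x^\alpha(1,\alpha)^T(1,\alpha)$. By Cauchy–Binet,
$$\mathcal B(f)=\sum_S\Big(\prod_{\alpha\in S}a_\alpha\Big)\det(S)^2\,x^{\Sigma S},\qquad \Sigma S=\sum_{\alpha\in S}\alpha, \tag{3}$$
where $S$ runs over the $(r+1)$-subsets of $\operatorname{supp}f$ and $\det(S)$ is the determinant with rows $(1,\alpha)$, $\alpha\in S$. It is nonzero exactly when $S$ is affinely independent. If all $a_\alpha\ge0$ nothing cancels, so $\operatorname{supp}\mathcal B(f)$ is *exactly* the set of $\Sigma S$ with $S\subset\operatorname{supp} f$ affinely independent. For $f=1+x_1+\dots+x_n$ there is a single $S$, and $\mathcal B(f)=x^{\mathbf 1}$.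

Two invariances will be used all the time. If $y_i=x^{b_i}$ with $b_1,\dots,b_n$ a $\mathbb Z$-basis of $\mathbb Z^n$, then $\theta^x_j=\sum_i(b_i)_j\theta^y_i$ with a matrix of determinant $\pm1$, so $\det(\theta_i\theta_ju)$ is the same in $x$ and in $y$. And $\theta_i\theta_j\log x^\tau=0$. The Newton polytope $\operatorname{Newt}(f)$ is the convex hull of $\operatorname{supp}f$; recall $\operatorname{Newt}(fg)=\operatorname{Newt}(f)+\operatorname{Newt}(g)$.

**Lemma 2.** Let $(M,g)$ be as in Theorem 1. In suitable coordinates around $p_0$ the potential is $\Phi(0)+\log P(x)$, where $P=\sum_{\alpha\in A}a_\alpha x^\alpha$ is a polynomial, $A\subset\mathbb Z_{\ge0}^n$ is finite, $a_\alpha>0$ on $A$, $0,e_1,\dots,e_n\in A$ and $a_0=a_{e_i}=1$. For some real $\lambda$ we have $\rho=2\lambda\omega$ near $p_0$ and, with $\mu=n+1-\lambda$,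
$$\det(\partial_i\bar\partial_j\log P)=P^{-\lambda}\ \text{ near }0, \tag{4}$$
$$\mathcal B(P)=x^{\mathbf 1}P^{\mu}\quad\text{on }\mathbb R^n_{>0}. \tag{5}$$
Moreover $\mu$ is a nonnegative rational number, and $Q:=P^\mu$ is a polynomial with nonnegative coefficients. With $\Delta=\operatorname{conv}A$, which is $n$-dimensional, $\operatorname{Newt}(Q)=\mu\Delta$ and $\operatorname{supp}\mathcal B(P)=\mathbf 1+\operatorname{supp}Q$.

**Step 1: the potential is the logarithm of a polynomial.** Work on a small polydisc. After a unitary change of $\mathbb{CP}^N$ the immersion is $f=(f_1,\dots,f_N)$ in affine coordinates, $f(0)=0$. Put $F=1+\sum|f_j|^2$. Both $\log F$ and $\Phi$ are potentials, so $\Phi=\log F+2\operatorname{Re}h$ with $h$ holomorphic; in particular $\Phi$ is real analytic. The series $F-1$ has only terms $z^\alpha\bar z^\beta$ with $\alpha,\beta\ne0$, so $\log F$ has no pure terms $z^\alpha$ or $\bar z^\alpha$. By torus invariance $\Phi=\sum c_\alpha|z^\alpha|^2$, so $\Phi$ has no nonconstant pure terms either. Hence $\operatorname{Re}h$ is constant and $F=e^{\Phi-\Phi(0)}$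 is rotation invariant. Write $f=\sum_{\alpha\ne0}f_\alpha z^\alpha$ with $f_\alpha\in\mathbb C^N$. Then $F-1=\sum\langle f_\alpha,f_\beta\rangle z^\alpha\bar z^\beta$, and invariance gives $\langle f_\alpha,f_\beta\rangle=0$ for $\alpha\ne\beta$. *At most $N$ pairwise orthogonal vectors of $\mathbb C^N$ are nonzero.* This is where $N<\infty$ enters: $F=P(x)$ is a polynomial with coefficients $a_\alpha=|f_\alpha|^2$ and $a_0=1$. The matrix $(\partial_i\bar\partial_j\log P)$ at $0$ is $\operatorname{diag}(a_{e_i})$, so $a_{e_i}>0$; rescale $z_i$ to get $a_{e_i}=1$.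

**Step 2: the Einstein equation.** With $\lambda=c/2$, the equation $\rho=c\,\omega$ says that $\log\det(\partial_i\bar\partial_j\log P)+\lambda\log P$ is pluriharmonic. It is also rotation invariant, so it has only terms $|z^\alpha|^2$, while a pluriharmonic function has only pure terms. So it is constant, and its value at $0$ is $0$. This is (4). For $u=u(x)$ we have $z_i\bar z_j\partial_i\bar\partial_ju=\theta_i\theta_ju$. Multiplying (4) by $\prod|z_i|^2$ gives $\det(\theta_i\theta_j\log P)=x^{\mathbf 1}P^{-\lambda}$ near $0$, hence on $\mathbb R^n_{>0}$ by analyticity. With (2) this is (5).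

**Step 3: the exponent.** $P^\mu$ is analytic at $0$, so by (5) every monomial of the polynomial $\mathcal B(P)$ is divisible by $x^{\mathbf 1}$. Hence $Q=P^\mu$ is a polynomial, with nonnegative coefficients by (3). Along $x=s\mathbf 1$, $s\to\infty$, a nonzero polynomial with nonnegative coefficients grows like a positive constant times $s^{\deg}$, so $\mu=\deg Q/\deg P$ is rational and $\ge0$. Write $\mu=p/q_0$ with integers $p\ge0$, $q_0\ge1$. Then $Q^{q_0}=P^p$, so $q_0\operatorname{Newt}(Q)=p\Delta$. (If $\mu=0$ then $Q=1$ and $\operatorname{Newt}(Q)=\{0\}$; everything below stays valid.) $\square$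

The notation $P,A,a_\alpha,\Delta,\lambda,\mu,Q,q_0,p$ is fixed from now on.

## 3. Two families computed by hand

*One variable, degree two.* Let $P=1+x+ax^2$, $a>0$. Formula (3) has three pairs: $\{0,1\}$ gives $x$, $\{0,2\}$ gives $4ax^2$, $\{1,2\}$ gives $ax^3$. So $\mathcal B(P)=x(1+4ax+ax^2)$. Comparing degrees, $\mu=1$; comparing coefficients, $4a=1$. So $P=(1+\frac x2)^2$, which is $2g_{FS}$ on $\mathbb{CP}^1$ up to scaling the coordinate.

*Two variables, support in the unit square.* Let $P=1+x+y+a\,xy$, $a\ge0$. All four triples of corners have $\det(S)^2=1$, so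
$$\mathcal B(P)=xy\,(1+ax+ay+a\,xy).$$
If $a=0$, then $\mu=0$ and $P=1+x+y$: this is $\mathbb{CP}^2$. If $a>0$, the Newton polytopes force $\mu=1$, so $a=1$ and $P=(1+x)(1+y)$: this is $\mathbb{CP}^1\times\mathbb{CP}^1$.

For larger supports the coefficients are too many, but the corrected guess predicts the *shape* $\Delta$: for $P=\prod_a(1+\sum_{i\in I_a}\sigma_ix_i)^{d_a}$ it is a product of scaled standard simplices. So we study $\Delta$ first, from its vertices up.

## 4. Vertices: $\Delta$ is a smooth polytope

**Definition (smooth lattice polytope).** An $n$-dimensional lattice polytope is smooth (Delzant) if at each vertex there are exactly $n$ edges and their primitive vectors form a $\mathbb Z$-basis of $\mathbb Z^n$. The lattice length of a segment from $v$ to $v+db$, with $b$ primitive, is $d$.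

*Example.* The unit square is smooth. The triangle $\operatorname{conv}\{(0,0),(2,0),(0,1)\}$ is not: at $(0,1)$ the primitive edge vectors are $(0,-1)$ and $(2,-1)$, with determinant $2$.

**Lemma 3.** For every vertex $v$ of $\Delta$ there is a $\mathbb Z$-basis $b_1,\dots,b_n$ of $\mathbb Z^n$ with $v+b_i\in A$, $A-v\subset\sum_i\mathbb Z_{\ge0}b_i$ and
$$\sum_ib_i=\mathbf 1-\lambda v. \tag{6}$$
In particular $\Delta$ is smooth, and the $b_i$ are the primitive edge vectors at $v$.

Let $C_v$ be the cone generated by $A-v$. It is pointed and $n$-dimensional. Let $U$ be the set of functionals positive on $(A-v)\setminus0$; it is a nonempty open cone.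

**Step 1: a basis with prescribed sum.** Let $\xi\in U$. Since $\operatorname{Newt}(Q)=\mu\Delta$, the minimum of $\xi$ over $\operatorname{supp}\mathcal B(P)=\mathbf 1+\operatorname{supp}Q$ is $\xi(\mathbf 1)+\mu\,\xi(v)$. By (3) it is also the minimum of $\xi(\Sigma S)$ over affinely independent $(n+1)$-sets $S\subset A$. A minimizing $S$ contains $v$: otherwise $v$ is an affine combination of $S$, and replacing by $v$ an element with nonzero coefficient keeps independence and strictly lowers the weight. So $S=\{v\}\cup(v+B)$ with $B\subset A-v$ a basis of $\mathbb R^n$, and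
$$\min_B\xi(\Sigma B)=\xi(\mathbf 1)+\mu\,\xi(v)-(n+1)\xi(v)=\xi(s),\qquad s:=\mathbf 1-\lambda v,$$
for all $\xi\in U$. There are finitely many $B$. If $\Sigma B\ne s$ for all of them, $U$ would be covered by the finitely many hyperplanes $\xi(\Sigma B-s)=0$, which is impossible. So some $B_0=\{b_1,\dots,b_n\}$ has $\Sigma B_0=s$, and $B_0$ is a minimizer for *every* $\xi\in U$.

**Step 2: $C_v=\operatorname{cone}(B_0)$.** Let $0\ne\beta\in A-v$, $\beta=\sum_ic_i(\beta)b_i$. If $c_i(\beta)\ne0$, replacing $b_i$ by $\beta$ gives a basis, so $\xi(\beta)\ge\xi(b_i)$ for all $\xi\in U$. The closure $\overline U$ is the dual cone of $C_v$ (add a small multiple of an element of $U$ to an element of the dual cone), so by duality $\beta-b_i\in C_v$. Now let $\beta$ span an extreme ray; every extreme ray is spanned by an element of $A-v$. Choosing $i$ with $c_i(\beta)\ne0$, the sum $\beta=b_i+(\beta-b_i)$ has both terms in $C_v$, so $b_i$ lies on that ray. Thus every extreme ray contains an element of $B_0$. There are at least $n$ extreme rays and $|B_0|=n$, so there are exactly $n$, and $C_v=\operatorname{cone}(B_0)$.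 Consequently $c_i(\beta)\ge0$. If $c_i(\beta)\ne0$, then $\beta-b_i\in C_v$ gives $c_i(\beta)\ge1$.

**Step 3: the coordinates $c(\beta)$ are integers.** Put $y_i=x^{b_i}$ and $|c|=\sum_ic_i$. For small positive $y$,
$$x^{-\mu v}Q=(x^{-v}P)^\mu=a_v^\mu\Big(1+\sum_{0\ne\beta\in A-v}\tfrac{a_{v+\beta}}{a_v}\,y^{c(\beta)}\Big)^{\mu}.$$
All exponents are rational and nonnegative, on the left because $\operatorname{Newt}(Q)=\mu\Delta\subset\mu v+C_v$. So this is an identity of convergent power series in the $y_i^{1/m}$ for some integer $m\ge1$. Expanding the right side by the binomial series, we see that for $\gamma\in\operatorname{supp}Q$ the exponent $c(\gamma-\mu v)$ is a (possibly empty) sum of elements of $c(A-v)$.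

Suppose some $c(\beta)$ is not integral. Choose a nonintegral $c^*=c(\beta^*)$ with $|c^*|=\delta$ minimal, and $i$ with $c^*_i\ne0$. The set $S=\{v\}\cup\{v+b_j\}_{j\ne i}\cup\{v+\beta^*\}$ is affinely independent, so $\gamma:=\Sigma S-\mathbf 1\in\operatorname{supp}Q$. Using $n+1-\mu=\lambda$,
$$\gamma-\mu v=\lambda v+(s-b_i)+\beta^*-\mathbf 1=\beta^*-b_i .$$
So $c^*-e_i$ is a sum of elements of $c(A-v)$. It is nonintegral, so one summand is nonintegral and has size at least $\delta$; the others have size $\ge0$. But $|c^*-e_i|=\delta-1$, a contradiction.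

**Step 4: conclusion.** Hence $A-v\subset\sum\mathbb Z_{\ge0}b_i$. Since $0,e_1,\dots,e_n\in A$, differences of elements of $A$ generate $\mathbb Z^n$, and they lie in $\sum\mathbb Zb_i$. So the $b_i$ form a $\mathbb Z$-basis. They span the $n$ extreme rays of $C_v$, that is, the edges at $v$, and they are primitive. $\square$

*The vertex $0$.* As $0\in A\subset\mathbb Z_{\ge0}^n$ and all $e_i\in A$, the point $0$ is a vertex, $C_0$ is the orthant, and $b_i=e_i$ there.

*What (6) already excludes.* The polynomial $P=(1+x)(1+x+y)$ has $\Delta=\operatorname{conv}\{(0,0),(2,0),(1,1),(0,1)\}$. At $(2,0)$ the edge vectors $(-1,0),(-1,1)$ have sum $(-2,1)$, so (6) requires $\lambda=\frac32$. At $(0,1)$ they are $(0,-1),(1,0)$, so (6) requires $\lambda=2$. No solution of (5) has this Newton polytope.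

**Charts.** At a vertex $v$ put $y_i=x^{b_i}$ and $P=x^vP_v(y)$. By Lemma 3, $P_v$ is a polynomial with nonnegative coefficients and positive constant and linear coefficients. By (5), (6) and the invariances of Section 2,
$$\det(\theta^y_i\theta^y_j\log P_v)=x^{\mathbf 1-\lambda v}P_v^{-\lambda}=y^{\mathbf 1}P_v^{-\lambda}.$$
With $y_i=|w_i|^2$ this says
$$\det(\partial_{w_i}\bar\partial_{w_j}\log P_v)=P_v^{-\lambda}\quad\text{on }\mathbb C^n, \tag{7}$$
first where all $w_i\ne0$, then everywhere by continuity. So every vertex looks like the vertex $0$.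

**Face equation.** Let $F\ni v$ be the $r$-dimensional face whose edges at $v$ are $b_1,\dots,b_r$. Write
$$P_v=R(y_1,\dots,y_r)+\sum_{k>r}y_kQ_k(y_1,\dots,y_r)+(\text{order}\ge2\text{ in }y_{r+1},\dots,y_n).$$
Then $\log P_v=\log R+\sum_{k>r}|w_k|^2Q_k/R+(\text{order}\ge2)$. At $w_{r+1}=\dots=w_n=0$ the entry $\partial_i\bar\partial_k$ with $i\le r<k$ carries a factor $w_k$ and vanishes, and second-order terms contribute nothing to $\partial_k\bar\partial_l$ with $k,l>r$. So the matrix in (7) is block diagonal with blocks $(\partial_i\bar\partial_j\log R)_{i,j\le r}$ and $\operatorname{diag}(Q_k/R)$. Multiplying by $y_1\cdots y_rR^{n+1}$ and using (2) for $R$ gives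
$$\mathcal B(R)\prod_{k>r}Q_k=y_1\cdots y_r\,R^{\mu}. \tag{8}$$
The $q_0$-th power of (8) is a polynomial identity. Hence *every irreducible factor of $\mathcal B(R)$ or of a $Q_k$ in $\mathbb C[y_1,\dots,y_r]$ is some $y_i$ or divides $R$.* Note that $R(0)=a_v>0$ and $Q_k(0)=a_{v+b_k}>0$.

## 5. Edges and the numbers $\beta_E$

Let $E$ be an edge from $v$ to $v'=v+d\,b_1$. For $k\ge2$ let $b_k'$ be the primitive vector of the edge at $v'$, other than $-b_1$, in the 2-face spanned by $b_1,b_k$ at $v$. By Lemma 3, $(b_1,b_k)$ and $(-b_1,b_k')$ are bases of the same rank-two lattice, and $b_k,b_k'$ lie on the same side of $E$. So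
$$b_k'=b_k-\beta_kb_1,\qquad\beta_k\in\mathbb Z .$$
Since $b_k=b_k'-\beta_k(-b_1)$, the integer is the same seen from $v'$. It depends only on $E$ and the 2-face, and we write $\beta_E$ when the 2-face is fixed. *Examples.* In the standard triangle, for the edge $(0,0)$–$(1,0)$: $b_2=(0,1)$, $b_2'=(-1,1)$, so $\beta_E=1$. In the unit square $\beta_E=0$.

**Lemma 4.** Let $p(y)=R$ be the polynomial of the edge $E$ in the chart at $v$. Then $p=a_v(1+cy)^d$ with $c=a_{v+b_1}/(d\,a_v)>0$, and $Q_k=a_{v+b_k}(1+cy)^{d-\beta_k}$ for $k\ge2$.

**Step 1: $p$ has only one root.** Let $r_1,\dots,r_\ell$ be the distinct roots of $p$, all nonzero, with multiplicities $m_j$. Since $\theta^2\log p=-\sum_jm_jr_jy/(y-r_j)^2$, the polynomial $\mathcal B(p)=p^2\theta^2\log p$ vanishes at $r_j$ to order exactly $2m_j-2$. By (3) it vanishes at $0$ to order exactly $1$, because $v,v+b_1\in A$. By (3) its degree is $d+(d-1)$, because $v',v'-b_1\in A$ (Lemma 3 at $v'$). By (8) it has no other roots. So $2d-1=1+\sum_j(2m_j-2)=1+2d-2\ell$, that is, $\ell=1$. Comparing linear coefficients gives $c$.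

**Step 2: $Q_k$.** By (8) and $Q_k(0)>0$, $Q_k$ is a constant times a power of $1+cy$; the task is its degree. A monomial $y_1^my_k$ of $P_v$ corresponds to the point
$$v+mb_1+b_k=v'+(d-\beta_k-m)(-b_1)+b_k'$$
of $A$, so $m\le d-\beta_k$ by Lemma 3 at $v'$. The point $v'+b_k'=v+(d-\beta_k)b_1+b_k$ is in $A$, and $d-\beta_k\ge0$ by Lemma 3 at $v$; so $m=d-\beta_k$ occurs. Hence $\deg Q_k=d-\beta_k$. $\square$

**Lemma 5.** In a fixed 2-face $F$ the ratio $\kappa_F:=\beta_E/d_E$ is the same for all edges $E$ of $F$, where $d_E$ is the lattice length.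

*Proof.* Let $E,E'$ be the edges of $F$ at $v$ in directions $b_i,b_j$. By Lemma 4 for $E$, the coefficient of $y_iy_j$ in $P_v$ is
$$a_{v+b_j}\,\frac{a_{v+b_i}}{d_Ea_v}\,(d_E-\beta_E)=\frac{a_{v+b_i}a_{v+b_j}}{a_v}\Big(1-\frac{\beta_E}{d_E}\Big).$$
For $E'$ it is the same expression with $E'$. So the ratio agrees for adjacent edges, hence for all edges of the polygon. $\square$

## 6. A hexagon that passes every vertex and edge test

One would now hope that Lemmas 3–5 alone force $\Delta$ to be a product of simplices. They do not. Take
$$P=(1+x)(1+y)(1+xy)=1+x+y+2xy+x^2y+xy^2+x^2y^2 .$$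
Its Newton polygon is the hexagon with vertices $(0,0),(1,0),(2,1),(2,2),(1,2),(0,1)$.

*Vertices.* The sums of the two primitive edge vectors, in this order, are $(1,1),(0,1),(-1,0),(-1,-1),(0,-1),(1,0)$. Each equals $\mathbf 1-v$. So (6) holds everywhere with $\lambda=1$, $\mu=2$, and the hexagon is smooth.

*Edges.* The substitution $(x,y)\mapsto(xy,1/x)$ sends $P$ to $P/x$ and permutes the six edges cyclically, so it is enough to look at the edge from $(0,0)$ to $(1,0)$. There $p=1+x$ and $d=1$. At $(1,0)$ we have $b_2'=(1,1)=b_2+b_1$, so $\beta=-1$. The coefficient of $y$ is $1+2x+x^2=(1+x)^{d-\beta}$, as Lemma 4 demands. All ratios of Lemma 5 equal $-1$.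

*The equation itself.* Put $a=\frac{x}{(1+x)^2}$, $b=\frac{y}{(1+y)^2}$, $c=\frac{xy}{(1+xy)^2}$. Then
$$\mathcal B(P)=P^3\det\begin{pmatrix}a+c&c\\c&b+c\end{pmatrix}=P^3(ab+ac+bc)=xyP\big[(1+xy)^2+x(1+y)^2+y(1+x)^2\big]=xyP\,(P+4xy).$$
Since $P+4xy$ and $P$ have the same Newton polygon, (5) would need $\mu=2$ and $P+4xy=P$, which is false.

So the Newton polygon and everything visible on its boundary stop here: the defect $4xy$ sits at the interior lattice point. But it is detected *along the irreducible curves where $P$ vanishes*. On $x=-1$ we have $P=0$ and $P+4xy=-4y$, so $\mathcal B(P)$ vanishes to order $1$ along $1+x=0$, where $xyP^2$ vanishes to order $2$. The idea is therefore to factor the polynomial $R$ of a 2-face into irreducibles and compute how often each factor occurs in $\mathcal B(R)$ in two ways: through the boundary of the polygon, and locally along the curve. The two answers are incompatible when $\kappa_F<0$.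

## 7. Irreducible factors over a 2-face

**Proposition 6.** Every 2-face of $\Delta$ is either a triangle $\operatorname{conv}(v,v+db,v+db')$ or a parallelogram $\operatorname{conv}(v,v+db,v+d'b',v+db+d'b')$, where $b,b'$ are the primitive edge vectors at any chosen vertex $v$ of it.

**Setting.** Let $F$ be a 2-face with vertex $v$, let $R(y_1,y_2)$ be its polynomial, and let $\Delta_F=\operatorname{Newt}(R)\subset\mathbb R^2$ be its polygon in the coordinates where $v=0$ and $b_1,b_2$ is the standard basis. By Lemma 3, at each vertex of $\Delta_F$ the primitive edge vectors form a basis of $\mathbb Z^2$, and the vertex plus each of them lies in $\operatorname{supp}R$. Traverse the boundary counterclockwise. Let $e_E$ be the primitive vector of the edge $E$, $\nu_E=\det(e_E,\cdot)$ its inner primitive normal, and $E_-,E_+$ the edges before and after $E$. At the start of $E$ the edge vectors are $e_E,-e_{E_-}$; at the end they are $-e_E,e_{E_+}$. So the definition of $\beta_E$ reads $e_{E_+}=-e_{E_-}-\beta_Ee_E$, that is,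
$$e_{E_-}+e_{E_+}+\beta_Ee_E=0,\qquad \nu_{E_-}+\nu_{E_+}+\beta_E\nu_E=0, \tag{9}$$
and $\nu_{E_+}(e_E)=-\det(e_E,e_{E_+})=-1$.

For a polynomial $f$ let $h_E(f)=-\min_{\operatorname{supp}f}\nu_E$; it is additive under products. The $\nu_E$-part of $f$ is the sum of its terms where $\nu_E$ is minimal; the $\nu_E$-part of a product is the product of the $\nu_E$-parts. For $f=1+x+xy$ and $\nu=(0,1)$ the $\nu$-part is $1+x$.

Write $R=\mathrm{const}\cdot\prod_jf_j^{m_j}$ with pairwise non-proportional irreducible $f_j$. None is proportional to $y_1$ or $y_2$, since $R(0)\ne0$; so no $f_j$ is a monomial. By (8), $\mathcal B(R)$ has only the irreducible factors $y_1,y_2,f_j$. Let $s_j\ge0$ be the multiplicity of $f_j$ in $\mathcal B(R)$, and put $\varepsilon_j=3m_j-s_j$.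

**Lemma 7.** Let $\ell_E(f_j)\ge0$ be the lattice length of the $\nu_E$-face of $\operatorname{Newt}(f_j)$. Then $\sum_jm_j\ell_E(f_j)=d_E\ge1$, and for every edge $E$
$$\sum_j\varepsilon_j\,\ell_E(f_j)=2+\beta_E. \tag{10}$$

**Step 1: express $\ell_E$ through the $h$'s.** We have $\Delta_F=\sum_jm_j\operatorname{Newt}(f_j)$, and the face of a Minkowski sum in a given direction is the sum of the faces; this gives $\sum_jm_j\ell_E(f_j)=d_E$. For a vertex $w$ of $\Delta_F$, every functional minimized on $\Delta_F$ only at $w$ is minimized on $\operatorname{Newt}(f_j)$ at a single point. These functionals form a connected open cone, so this point, $p_w$, is the same for all of them. Let $E=[w,w']$ be traversed from $w$ to $w'$. The $\nu_E$-face of $\operatorname{Newt}(f_j)$ is a point or a segment parallel to $E$. Perturbing $\nu_E$ to either side picks out its ends, so it is $[p_w,p_{w'}]$ with $p_{w'}-p_w=\ell_E(f_j)e_E$. The sign is right because functionals minimized only at $w$ are positive on $e_E$. As $w$ is the end of $E_-$ and $w'$ the start of $E_+$,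
$$\nu_{E_-}(p_w)=-h_{E_-}(f_j),\qquad\nu_E(p_w)=-h_E(f_j),\qquad \nu_{E_+}(p_w)=\nu_{E_+}(p_{w'})+\ell_E(f_j)=-h_{E_+}(f_j)+\ell_E(f_j).$$
Evaluating (9) at $p_w$ gives
$$\ell_E(f_j)=h_{E_-}(f_j)+h_{E_+}(f_j)+\beta_Eh_E(f_j). \tag{11}$$

**Step 2: compute $h_E(\mathcal B(R))$ twice.** The exponents of $y_1,y_2$ in $\mathcal B(R)$ are exactly $1$: three affinely independent points of $\mathbb Z_{\ge0}^2$ do not all lie on a coordinate axis, so each coordinate of their sum is $\ge1$, and $\{0,b_1,b_2\}\subset\operatorname{supp}R$ attains this. So $\mathcal B(R)=\mathrm{const}\cdot y_1y_2\prod_jf_j^{s_j}$ and $h_E(\mathcal B(R))=-\nu_E(1,1)+\sum_js_jh_E(f_j)$. On the other hand, by (3), the minimum of $\nu_E$ on $\operatorname{supp}\mathcal B(R)$ is $-3h_E(R)+1$: three affinely independent points of $\operatorname{supp}R$ are not all on $E$, and the start $w$ of $E$ together with $w+e_E$ and $w-e_{E_-}$ attains this value, since $\nu_E(-e_{E_-})=\det(e_{E_-},e_E)=1$. So $h_E(\mathcal B(R))=3\sum_jm_jh_E(f_j)-1$. Comparing,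
$$\sum_j\varepsilon_jh_E(f_j)=1-\nu_E(1,1)\qquad\text{for all }E. \tag{12}$$

**Step 3: take the combination of (9).** Add (12) for $E_-$, (12) for $E_+$, and $\beta_E$ times (12) for $E$. By (11) the left side becomes $\sum_j\varepsilon_j\ell_E(f_j)$; by (9) the right side becomes $2+\beta_E$. $\square$

*Check.* $R=1+y_1+y_2$: one factor, $m=1$, $\mathcal B(R)=y_1y_2$, so $\varepsilon=3$, $\ell_E=1$, $\beta_E=1$. $R=(1+y_1)(1+y_2)$: $\mathcal B(R)=y_1y_2R$, each $\varepsilon_j=2$, one factor contributes to each edge, $\beta_E=0$. For the hexagon each edge meets one factor, $1+\xi$ with $\xi\in\{x,y,xy\}$, along which $\mathcal B(P)$ vanishes to order $1$; so the left side of (10) would be $2$, while $2+\beta_E=1$.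

**Binomial factors.** Put $\xi_E=y^{e_E}$. By Lemma 4 at the start of $E$, the $\nu_E$-part of $R$ is a constant times a monomial times $(1+c_E\xi_E)^{d_E}$. As $e_E$ is primitive, $\xi_E$ is part of a monomial basis of the torus, so $1+c_E\xi_E$ is irreducible in the Laurent polynomial ring. Hence the $\nu_E$-part of $f_j$ is $\mathrm{const}\cdot\text{monomial}\cdot(1+c_E\xi_E)^{\ell_E(f_j)}$.

Call $f_j$ *binomial* if $\operatorname{Newt}(f_j)$ is a segment. Then $f_j$ is a monomial times a one-variable polynomial in a primitive monomial $\xi$, and by irreducibility $f_j=\mathrm{const}\cdot\text{monomial}\cdot(1+c\,\xi)$, $c\ne0$. Say that a binomial $f_j$ is *parallel to $E$* if $\ell_E(f_j)>0$. Then $f_j$ equals its $\nu_E$-part, so by irreducibility $f_j=\mathrm{const}\cdot\text{monomial}\cdot(1+c_E\xi_E)$ and $\ell_E(f_j)=1$. Two such factors would be associate in the Laurent ring; neither is divisible by $y_1$ or $y_2$, so they would be proportional. Hence *for every edge $E$ at most one binomial factor is parallel to $E$.*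

**Lemma 8.** If $f_j$ is not binomial, then $\varepsilon_j=3$.

Write $f=f_j$, $m=m_j$, $R=f^mh$ with $f\nmid h$, $f_i=\theta_if$, $F_{ik}=\theta_i\theta_kf$, and $Z=\{f=0\}\cap(\mathbb C^*)^2$. This set is infinite: $f$ is not a monomial, so in one of the variables it has at least two exponents, and for all but finitely many nonzero values of the other variable it has a nonzero root.

**Step 1: if $f\nmid\mathcal B(f)$ we are done.** Put $\mathsf A=(\theta_i\theta_k\log f)=\big(F_{ik}/f-f_if_k/f^2\big)$ and $H=(\theta_i\theta_k\log h)$. For $2\times2$ matrices,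
$$\frac{\mathcal B(R)}{R^3}=\det(m\mathsf A+H)=m^2\frac{\mathcal B(f)}{f^3}+m\operatorname{tr}(\operatorname{adj}(\mathsf A)H)+\det H .$$
The adjugate of a $2\times2$ matrix is linear in it, so $\operatorname{adj}(\mathsf A)$ has a pole of order at most $2$ along $f=0$. The right side is thus $f^{-3}\big(m^2\mathcal B(f)+f\cdot(\text{regular})\big)$ at points of $Z$ where $h\ne0$. Two polynomials without a common factor have finitely many common zeros, so if $f\nmid\mathcal B(f)$ there are points of $Z$ where $h$, $\mathcal B(f)$ and $\mathcal B(R)/f^{s_j}$ are all nonzero. There $\mathcal B(R)=f^{3m-3}h^3\big(m^2\mathcal B(f)+f\cdot(\text{regular})\big)$, which gives $s_j=3m-3$.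

**Step 2: $f\mid\mathcal B(f)$ would make $f$ binomial.** Suppose $f\mid\mathcal B(f)$. On $Z$,
$$0=\mathcal B(f)=-(f_1^2F_{22}-2f_1f_2F_{12}+f_2^2F_{11}).$$
The vector field $\tau=f_2\theta_1-f_1\theta_2$ satisfies $\tau(f)=0$, so it is tangent to $Z$. It is nonzero where $df\ne0$, and such points of $Z$ exist because $f$ is irreducible and cannot divide all its partial derivatives. Moreover
$$f_2\,\tau(f_1)-f_1\,\tau(f_2)=f_2^2F_{11}-2f_1f_2F_{12}+f_1^2F_{22}=0\quad\text{on }Z .$$
So $[f_1:f_2]$ is constant on $Z$ near such a point. Hence there are constants $(a,b)\ne(0,0)$ such that $af_1+bf_2$ and $f$ have infinitely many common zeros, and $f$ divides $a\theta_1f+b\theta_2f$. The support of the latter lies in $\operatorname{supp}f$, so comparing degrees in $y_1$ and $y_2$ shows that the quotient is a constant $c'$. Thus $a\alpha_1+b\alpha_2=c'$ for all $\alpha\in\operatorname{supp}f$. Taking real or imaginary parts, $\operatorname{supp}f$ lies on a real line. As $f$ is not a monomial, it is binomial, a contradiction. $\square$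

**Lemma 9.** If $f_j$ is binomial and another factor $f_k$ is binomial in a non-parallel direction, then $\varepsilon_j=2$.

*Proof.* Choose a basis of monomials $(\xi,\eta)$ of the torus with $\{f_j=0\}=\{\xi=\zeta\}$ in $(\mathbb C^*)^2$, $\zeta\ne0$. Write $R=(\text{monomial})\,(\xi-\zeta)^mh$, with $m=m_j$ and $h$ a Laurent polynomial not divisible by $\xi-\zeta$. Up to a constant and a monomial, $f_k=1+c\,\xi^a\eta^b$ with $c\ne0$ and $b\ne0$, and it divides $h$. So $h|_{\xi=\zeta}$ is a nonzero Laurent polynomial in $\eta$ with a zero in $\mathbb C^*$. Let $H$ be the matrix of second $\theta$-derivatives of $\log h$ in $(\xi,\eta)$. Then $H_{22}|_{\xi=\zeta}=\theta_\eta^2\log(h|_{\xi=\zeta})$ has a double pole at that zero, so it is not identically $0$. Since $\theta_\xi^2\log(\xi-\zeta)=-\zeta\xi/(\xi-\zeta)^2$,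
$$\det(\theta\theta\log R)=-\frac{m\zeta\xi}{(\xi-\zeta)^2}H_{22}+H_{11}H_{22}-H_{12}^2,$$
where the $H$'s are regular at generic points of $\xi=\zeta$. The pole along $\xi=\zeta$ has order exactly $2$. So $\mathcal B(R)=R^3\det(\theta\theta\log R)$ gives $s_j=3m-2$. $\square$

**Proof of Proposition 6, Step 1: $\kappa_F\ge0$.** If no binomial factor is parallel to $E$, then (10), Lemma 8 and $\sum_jm_j\ell_E(f_j)\ge1$ give $2+\beta_E=3\sum_j\ell_E(f_j)\ge3$, so $\beta_E\ge1$. Now suppose $\kappa_F<0$, so that all $\beta_E<0$ by Lemma 5. Then every edge has exactly one parallel binomial factor. A polygon has edges in at least two directions, so by Lemma 9 all these factors have $\varepsilon=2$. Then (10) reads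
$$2+\beta_E=2+3\sum_{f_j\text{ not binomial}}\ell_E(f_j)\ge2,$$
contradicting $\beta_E<0$.

**Step 2: the polygon.** Number the edges $1,\dots,m$ counterclockwise, indices mod $m$, with vectors $e_i$ and integers $\beta_i$. Choose arguments of the $e_i$ successively with increments in $(0,\pi)$; that of $e_{m+1}=e_1$ is then $2\pi$ more than that of $e_1$. By (9), $e_{i+1}=-e_{i-1}-\beta_ie_i$. After a linear change of determinant $1$, $e_1=(1,0)$ and $e_2=(0,1)$, with arguments $0$ and $\frac\pi2$.

Case $\kappa_F>0$. All $\beta_i\ge1$. Then $e_3=(-1,-\beta_2)$ has argument in $(\pi,\frac{3\pi}2)$, and $e_4=-e_2-\beta_3e_3=(\beta_3,\beta_2\beta_3-1)$ lies in the closed first quadrant with positive first coordinate. Its argument exceeds that of $e_3$ by less than $\pi$, so it lies in $[2\pi,\frac{5\pi}2)$. But $e_1,\dots,e_m$ have arguments in $[0,2\pi)$; so $m=3$ and $e_4=e_1$. Hence $\beta_3=\beta_2=1$ and $e_1+e_2+e_3=0$. The boundary closes up, $\sum_id_ie_i=0$ with $d_i$ the lattice lengths, so all $d_i$ are equal. This is the triangle.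

Case $\kappa_F=0$. All $\beta_i=0$, so $e_3=-e_1$, $e_4=-e_2$, $e_5=e_1$ with arguments $\pi,\frac{3\pi}2,2\pi$. So $m=4$, and closing up shows that opposite edges have equal length. This is the parallelogram. $\square$

## 8. Polytopes with triangles and parallelograms as 2-faces

**Proposition 10.** There are a partition $\{1,\dots,n\}=I_1\sqcup\dots\sqcup I_k$ and positive integers $d_1,\dots,d_k$ with
$$\Delta=\Big\{x\ge0:\ \sum_{i\in I_a}x_i\le d_a\text{ for all }a\Big\}.$$
With $n_a=|I_a|$,
$$\lambda d_a=n_a+1\quad(a=1,\dots,k);\qquad\text{in particular }\lambda>0. \tag{13}$$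

Let $\mathcal P$ be the class of $n$-dimensional smooth lattice polytopes all of whose 2-faces are as in Proposition 6. Near a vertex $v$ such a polytope is $v+\operatorname{cone}(b_1,\dots,b_n)$, so any two edges at $v$ span a 2-face $F_{ij}$. Let $d_i$ be the length of the edge in direction $b_i$. Write $i\sim_vj$ if $i=j$ or $F_{ij}$ is a triangle; then $d_i=d_j$. The diagonal of a parallelogram 2-face is not an edge, since its relative interior lies in the relative interior of the 2-face.

**Step 1: $\sim_v$ is an equivalence relation.** Only transitivity needs proof. Let $i\sim_vj\sim_vk$ be distinct, with common length $d$. At $w=v+db_j$ there are edges to $v+db_i$ and $v+db_k$, with directions $b_i-b_j$ and $b_k-b_j$ and length $d$. If they spanned a parallelogram, its fourth vertex $v+d(b_i+b_k-b_j)$ would lie outside $v+\operatorname{cone}(b_1,\dots,b_n)$, which contains the polytope. So they span a triangle, and $[v+db_i,v+db_k]$ is an edge. Hence $F_{ik}$ is not a parallelogram, as this segment would be its diagonal. So $i\sim_vk$.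

**Step 2: transport along an edge.** Let $v'=v+d_ib_i$. Index the edges at $v'$ by $b_i'=-b_i$ (length $d_i$) and, for $j\ne i$, by the second edge $b_j'$ of $F_{ij}$ at $v'$; these are distinct because $F_{ij}\cap F_{ik}=[v,v']$ for $j\ne k$. If $j\sim_vi$, then $b_j'=b_j-b_i$; if $j\not\sim_vi$, then $b_j'=b_j$; the length is $d_j$ in both cases. We claim $j\sim_vk\iff j\sim_{v'}k$.

If $i\in\{j,k\}$, it is the same 2-face. If $i\sim_vj$ with $i\notin\{j,k\}$, then also $i\sim_{v'}j$, and Step 1 at $v$ and $v'$ gives $j\sim_vk\iff i\sim_vk\iff i\sim_{v'}k\iff j\sim_{v'}k$; similarly if $i\sim_vk$.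

There remains the case $i\not\sim j$, $i\not\sim k$ at both vertices, $j\ne k$. The roles of $v$ and $v'$ are symmetric, so suppose $j\sim_vk$, with $d_j=d_k=d$, but $j\not\sim_{v'}k$. At $w=v+db_j$ (transport along edge $j$) the edges with indices $j,k,i$ are $-b_j$, then $b_k-b_j$ of length $d$, then $b_i$ of length $d_i$. Here $j\sim_wk$ and $j\not\sim_wi$, being the same 2-faces as at $v$. So $i\not\sim_wk$ by Step 1, and $b_i$, $b_k-b_j$ span a parallelogram at $w$. One of its edges is
$$[\,w+d_ib_i,\ w+d_ib_i+d(b_k-b_j)\,]=[\,v'+db_j,\ v'+db_k\,].$$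
But $j\not\sim_{v'}k$ says that the 2-face at $v'$ spanned by $b_j'=b_j$ and $b_k'=b_k$, both of length $d$, is a parallelogram, with this segment as diagonal. This is a contradiction.

**Step 3: one vertex determines the polytope.** By Step 2, the data (vertex, edge vectors, lengths, $\sim$) at a vertex determine the data at all adjacent vertices. Edge graphs of polytopes are connected. So two polytopes in $\mathcal P$ with the same data at one vertex have the same vertices, hence coincide.

**Step 4: identify $\Delta$.** By Lemma 3 and Proposition 6, $\Delta\in\mathcal P$, and $b_i=e_i$ at its vertex $0$. Let $I_1,\dots,I_k$ be the classes of $\sim_0$ and $d_a$ the common edge length on $I_a$. Let $D$ be the polytope on the right side of the claim. It is a product of scaled standard simplices, hence smooth. Its 2-faces are 2-faces of one factor (triangles with equal side lengths) or products of edges of two factors (parallelograms). So $D\in\mathcal P$, with the same data at $0$, and $\Delta=D$.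

**Step 5: the weights.** For $i\in I_a$ the primitive edge vectors at $v=d_ae_i$ are $-e_i$; $e_j-e_i$ for $j\in I_a\setminus\{i\}$; and $e_j$ for $j\notin I_a$. The $i$-th coordinate of (6) reads $-n_a=1-\lambda d_a$. $\square$

## 9. From the polytope to the metric

We know $\Delta$ and $\lambda$, but not the coefficients of $P$. The plan is to extend the metric to a compact manifold and use uniqueness of Kähler–Einstein metrics there: by the theorem of Bando–Mabuchi (*Uniqueness of Einstein Kähler metrics modulo connected group actions*, 1987), on a compact complex manifold with $c_1>0$, any two Kähler forms with $\rho=c\,\omega$, with the same $c>0$, differ by an element of the identity component $\operatorname{Aut}^0$ of the automorphism group.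

**Step 1: extend $\omega$ to $X=\prod_a\mathbb{CP}^{n_a}\supset\mathbb C^n\ni z$.** The standard affine charts of $X$ are exactly the charts with coordinates $w_i=z^{b_i}$, where $b_i$ are the primitive edge vectors at a vertex $v$ of $\Delta$: if $v$ has $I_a$-component $d_ae_i$, these are $1/z_i$ and $z_j/z_i$ $(j\in I_a\setminus\{i\})$; if that component is $0$, they are $z_j$ $(j\in I_a)$. On $(\mathbb C^*)^n$ put $\omega=\frac i2\partial\bar\partial\log P$. Since $P=x^vP_v$ and $\log x^v$ is pluriharmonic there, $\omega=\frac i2\partial\bar\partial\log P_v$. As $P_v$ is a polynomial in the $|w_i|^2$ with nonnegative coefficients and positive constant term, $\omega$ extends smoothly to the chart of $v$, and the extensions agree by density of $(\mathbb C^*)^n$. So $\omega$ is a smooth closed form on $X$. It is semipositive, being locally the pull-back of a Fubini–Study form under the map with homogeneous components $\sqrt{a_\alpha}\,w^{c(\alpha-v)}$, $\alpha\in A$, where $c(\cdot)$ denotes coordinates in the basis $b_i$. It is positive definite because its determinant is $P_v^{-\lambda}>0$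 by (7). The same equation gives $\rho=-i\partial\bar\partial\log P_v^{-\lambda}=2\lambda\omega$ on $X$.

**Step 2: compare with the product metric.** The form $\omega_0$ of $\bigoplus_ad_ag_{FS}$ has potential $\sum_ad_a\log(1+\|z_{(a)}\|^2)$, whose complex Hessian determinant is a constant times $\prod_a(1+\|z_{(a)}\|^2)^{-(n_a+1)}$. By (13), $n_a+1=\lambda d_a$, so $\rho_0=2\lambda\omega_0$. Since $\lambda>0$, Bando–Mabuchi gives $\psi\in\operatorname{Aut}^0(X)$ with $\psi^*\omega_0=\omega$. So a neighborhood of $p_0$ is holomorphically isometric to an open subset of $(X,\bigoplus_ad_ag_{FS})$.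

**Step 3: normalize.** Put $q=G/\lambda>0$. By (13), $d_a=(n_a+1)/\lambda=qc_a$. As $\gcd(c_1,\dots,c_k)=1$, there are integers $t_a$ with $\sum_at_ac_a=1$, so $q=\sum_at_ad_a$ is an integer. The metric is $q(c_1g_{FS}\oplus\dots\oplus c_kg_{FS})$.

**Step 4: pass from $p_0$ to every point.** The metric $g$ is real analytic, as the pull-back of $g_{FS}$ by a holomorphic map. Near $p_0$ it is isometric to an open subset of a symmetric space, so $\nabla\mathrm{Rm}=0$ there, hence on all of the connected manifold $M$. Let $L_0:T_{p_0}M\to T_{x_0}X$ be the differential of the isometry found above. For $p\in M$ let $\tau:T_{p_0}M\to T_pM$ be parallel transport along a path. It preserves $g$, $J$ and $\mathrm{Rm}$, so $L_0\tau^{-1}$ does too. By Cartan's theorem for locally symmetric spaces, $L_0\tau^{-1}$ is the differential at $p$ of an isometry from a neighborhood of $p$ onto a neighborhood of $x_0$. It carries $J_M$ to a parallel tensor that agrees with $J_X$ at $x_0$, so it is holomorphic. This proves Theorem 1. $\blacksquare$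

## 10. The potentials themselves; complete and toric $M$

These statements are not needed for Theorem 1, but follow quickly from Section 9.

**Theorem 11.** Let $\Phi(|z_1|^2,\dots,|z_n|^2)$ be a rotation invariant potential near $0$ of a Kähler–Einstein metric. The metric is projectively induced near $0$ (with $N<\infty$) if and only if there are a partition $\{1,\dots,n\}=I_1\sqcup\dots\sqcup I_k$, numbers $\sigma_i>0$ and an integer $q\ge1$ such that, with $n_a=|I_a|$ and $c_a$ as in Theorem 1,
$$\Phi=\Phi(0)+\sum_{a=1}^kq\,c_a\log\Big(1+\sum_{i\in I_a}\sigma_i|z_i|^2\Big).$$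
The smallest possible $N$ is then $\prod_a\binom{n_a+qc_a}{n_a}-1$, and any such immersion is, up to a unitary transformation, the normalized Segre–Veronese map (in rescaled coordinates) into a linear subspace.

**Step 1: sufficiency.** In rescaled coordinates the formula is a potential of $\bigoplus_aqc_ag_{FS}$, which is induced by the Segre–Veronese map.

**Step 2: make $\psi$ normalize the torus.** For necessity use the notation of Section 9. The standard compact torus $T$ preserves $\omega$ and $\omega_0$. From $\psi^*\omega_0=\omega$ it follows that $\psi T\psi^{-1}$ preserves $\omega_0$. So it is a torus in $K=\prod_aPU(n_a+1)$, the identity component of the group of holomorphic isometries of $\omega_0$, and it has the dimension of the maximal torus $T$. Maximal tori are conjugate, so after replacing $\psi$ by $\kappa\psi$ with $\kappa\in K$ (which keeps $\psi^*\omega_0=\omega$) we may assume $\psi T\psi^{-1}=T$. Then $\psi$ permutes the $T$-fixed points. Permutation matrices in $K$ normalize $T$ and act transitively on these points, so we may also assume $\psi(0)=0$.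

**Step 3: $\psi$ is monomial.** $\psi$ permutes the $T$-invariant prime divisors and preserves the set of those not containing $0$. The complement of the union of the latter is $\mathbb C^n$, so $\psi(\mathbb C^n)=\mathbb C^n$. From $\psi(t\cdot z)=\sigma(t)\cdot\psi(z)$ with $\sigma\in\operatorname{Aut}(T)$, each component $\psi_i$ is a holomorphic $T$-eigenfunction on $\mathbb C^n$, hence a multiple of a monomial. As $d\psi_0$ is invertible, $\psi_i=\gamma_iz_{\pi(i)}$ with $\gamma_i\ne0$ and $\pi$ a permutation. Now $\log P$ and $\sum_ad_a\log(1+\sum_{i\in I_a}|\gamma_iz_{\pi(i)}|^2)$ are both potentials of $\omega$. They differ by a rotation invariant pluriharmonic function vanishing at $0$, so they coincide. Undoing the rescaling of Lemma 2 and relabeling the partition, with $d_a=qc_a$, gives the formula.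

**Step 4: the immersions.** By Step 1 of Lemma 2, any immersion becomes, after a unitary change, $f=\sum_{\alpha\ne0}f_\alpha z^\alpha$ with pairwise orthogonal $f_\alpha$ and $|f_\alpha|^2=a_\alpha$. So $N\ge\#A-1=\prod_a\binom{n_a+d_a}{n_a}-1$, and $f$ is a unitary image of $(\sqrt{a_\alpha}\,z^\alpha)_{0\ne\alpha\in A}$, padded by zeros. $\square$

**Corollary 12.** If, in Theorem 1, $M$ is complete, then $(M,g)$ is globally holomorphically isometric to $X=\big(\prod_a\mathbb{CP}^{n_a},q(\bigoplus_ac_ag_{FS})\big)$.

*Proof.* The universal cover is complete, simply connected, and locally holomorphically isometric to the complete simply connected symmetric space $X$. By Cartan–Ambrose–Hicks it is isometric to $X$, holomorphically by the parallel-$J$ argument of Section 9. The deck group acts freely by automorphisms of $X$. Since $H^0(X,\mathcal O)=\mathbb C$ and $H^i(X,\mathcal O)=0$ for $i>0$, the holomorphic Lefschetz number of every automorphism of $X$ is $1$, so every automorphism has a fixed point. Hence the deck group is trivial. $\square$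

**Corollary 13.** A compact toric manifold carrying a projectively induced Kähler–Einstein metric is a product of projective spaces, and the metric is, up to holomorphic isometry, $q(\bigoplus_ac_ag_{FS})$.

*Proof.* $-K$ is represented by the nonzero effective divisor of all invariant prime divisors, so $\int c_1\wedge\omega^{n-1}>0$ and the Einstein constant is positive. By Matsushima's theorem the identity component of the isometry group is a maximal compact subgroup of $\operatorname{Aut}^0$. Maximal compact subgroups are conjugate. So after pulling $g$ back by an automorphism, which keeps it Kähler–Einstein and projectively induced, the compact torus $T$ acts by isometries. On the chart $\mathbb C^n$ at a $T$-fixed point $g$ has a potential, and averaging it over $T$ gives a rotation invariant one. A compact manifold is complete, so Corollary 12 applies. $\square$
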